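# A finitely generated subalgebra without finite presentation in a Bloch–Kato restricted Lie algebra

## 1. Coherence as the first guess: abelian and free algebras

Let $p$ be a prime. A pro-$p$ group is called Bloch–Kato if all its closed subgroups have quadratic $\mathbb F_p$-cohomology, and it is known that the finitely generated closed subgroups of such a group are finitely presented. There is a parallel notion for graded restricted Lie algebras; typical examples are the algebras $\mathrm{gr}\,G$ attached, via the Zassenhaus filtration, to certain pro-$p$ groups $G$ with quadratic $\mathbb F_p$-cohomology. The problem comes from Simone Blumer and Claudio Quadrelli, "Variations of Demushkin Groups that are not Absolute Galois Groups", arXiv:2603.15464 (2026): *is every finitely generated restricted subalgebra of a Bloch–Kato restricted Lie algebra finitely presented?* The first guess, by analogy with groups, is **yes**. We fix the language and test this guess.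

Throughout, $k$ is a field of characteristic $p$, and spaces of generators are finite-dimensional.

**Restricted Lie algebras.** A restricted Lie algebra is a Lie algebra with a map $x\mapsto x^{[p]}$ such that $\mathrm{ad}(x^{[p]})=(\mathrm{ad}\,x)^p$, $(cx)^{[p]}=c^px^{[p]}$, and $(x+y)^{[p]}=x^{[p]}+y^{[p]}+{}$(a sum of Lie monomials of length $p$ in $x,y$). Any associative algebra is one, with $[a,b]=ab-ba$ and $a^{[p]}=a^p$. The restricted enveloping algebra $u(\mathfrak g)$ is the universal associative algebra receiving $\mathfrak g$. Gradings satisfy $[\mathfrak g_i,\mathfrak g_j]\subseteq\mathfrak g_{i+j}$ and $\mathfrak g_i^{[p]}\subseteq\mathfrak g_{pi}$. A subalgebra is *homogeneous* if it is spanned by homogeneous elements. The free restricted Lie algebra $L(V)$ is the restricted subalgebra of the tensor algebra $T(V)$ generated by $V$, and $u(L(V))=T(V)$. If $K$ is a restricted ideal of $L(V)$, then $u(L(V)/K)=T(V)/(K)$. Finitely presented means isomorphic to $L(V)/K$ with $\dim V<\infty$ and $K$ generated, as a restricted ideal, by a finite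 set.

**Spanning fact (1.1).** A restricted Lie algebra generated by a set $X$ is spanned by the iterated $p$-th powers $m^{[p]^i}$, $i\ge0$, of Lie monomials $m$ in $X$. Indeed, let $\ell$ be the ordinary Lie subalgebra generated by $X$, and let $s$ be the span in question. For $a,b\in\ell$ the bracket $[a^{[p]^i},b^{[p]^j}]$ lies in $\ell$: it equals $(\mathrm{ad}\,a)^{p^i}(b)$ if $j=0$, and $-(\mathrm{ad}\,b)^{p^j-1}\big([b,a^{[p]^i}]\big)$ if $j\ge1$, where $[b,a^{[p]^i}]=-(\mathrm{ad}\,a)^{p^i}(b)\in \ell$. So $s$ is closed under brackets. The $p$-th power of a linear combination is the combination of the $p$-th powers (with $p$-th power coefficients) plus brackets of length $p\geq 2$, which lie in $\ell$. So $s$ is a restricted subalgebra containing $X$.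

**Algebras with alternating relations.** Let $\Lambda^2V\subset V\otimes V$ be the span of the elements $v\wedge w:=v\otimes w-w\otimes v$. For $R\subseteq\Lambda^2V$ let $\mathfrak g(V,R)$ be $L(V)$ modulo the restricted ideal generated by $R$, with $v\wedge w$ read as $[v,w]$. Then
$$u(\mathfrak g(V,R))=U(V,R):=T(V)/(R).$$
For $W\subseteq V$ put $R_W:=R\cap\Lambda^2W$, and let $\langle W\rangle$ be the restricted subalgebra generated by $W$.

**Bloch–Kato.** A graded restricted Lie algebra $\mathfrak g=\bigoplus_{n\ge1}\mathfrak g_n$, finitely generated and generated by $\mathfrak g_1$, is Bloch–Kato if for every restricted subalgebra $\mathfrak k$ generated by elements of degree $1$, the algebra $\mathrm{Ext}^\bullet_{u(\mathfrak k)}(k,k)$ is quadratic: generated in degree $1$ with relations generated in degree $2$. Note that only the subalgebras $\langle W\rangle$, $W\subseteq\mathfrak g_1$, are tested. The question allows any finitely generated restricted subalgebra.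

We use the following standard facts. Hilbert series are written $h(z)$; $\mathrm{Ext}^{i,j}$ has cohomological degree $i$ and internal degree $j$; $U_+$ is the augmentation ideal.

* **(F1)** (PBW, Jacobson) If $\mathfrak k\subseteq\mathfrak g$ is a restricted subalgebra, then $u(\mathfrak k)\subseteq u(\mathfrak g)$, and $u(\mathfrak g)$ is free over $u(\mathfrak k)$ on either side, with a basis containing $1$, homogeneous in the graded case. Also $\mathfrak g\subseteq u(\mathfrak g)$. Hence $\mathrm{Tor}^{u(\mathfrak g)}_i(k,u(\mathfrak g)\otimes_{u(\mathfrak k)}L)=\mathrm{Tor}_i^{u(\mathfrak k)}(k,L)$, and similarly for $\mathrm{Ext}$ (Shapiro).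
* **(F2)** For $U=T(V)/(R)$, $R\subseteq V\otimes V$, the complex of right modules $R\otimes U\to V\otimes U\to U\to k\to0$, with $(v\otimes w)\otimes a\mapsto v\otimes wa$ and $v\otimes a\mapsto va$, is exact at $V\otimes U$, $U$ and $k$. *Check at $V\otimes U$:* put $T=T(V)$ and $I=(R)$. Then $V\otimes U=T_+/VI$, so the kernel of $V\otimes U\to U$ is $I/VI$; and $I=TRT=RT+VI$, so $R\otimes T$ maps onto it, and this map factors through $R\otimes U$ because $RI\subseteq VI$.
* **(F3)** (Priddy; Polishchuk–Positselski, *Quadratic Algebras*, Ch. 1–2) For $U=T(V)/(R)$, $R\subseteq V\otimes V$: $\bigoplus_i\mathrm{Ext}^{i,i}_U(k,k)=U^!:=T(V^*)/(R^\perp)$. $U$ is Koszul iff $\mathrm{Ext}_U^{i,j}(k,k)=0$ for $i\ne j$, and then $\mathrm{Ext}_U(k,k)=U^!$ and $U\otimes(U^!_i)^*$ is the Koszul resolution of $k$.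
* **(F4)** (Graded Nakayama) Let $U$ be a connected graded algebra and $N$ a bounded-below graded left module. Lifts of generators of $N/U_+N=k\otimes_UN$ generate $N$. If $\mathrm{Tor}_1^U(k,N)=0$, then $N$ is free: the kernel $Q$ of $U\otimes(k\otimes_U N)\to N$ has $k\otimes_UQ=0$. If $N$ is finitely presented, choose $0\to Q\to U^m\to N\to0$ with $Q$ finitely generated; then $\mathrm{Tor}_1^U(k,N)\subseteq k\otimes_UQ$ is finite-dimensional.

The next lemma links presentations to $\mathrm{Tor}_2$.

**Lemma 1.** Let $\mathfrak h$ be a positively graded restricted Lie algebra generated by a finite-dimensional graded subspace $G$. Put $T=T(G)$, $U=u(\mathfrak h)$, $I=\ker(T\to U)$. There is an exact sequence $0\to\mathrm{Tor}_2^U(k,k)\to I/(T_+I+IT_+)\to G$. If $\mathrm{Tor}_2^U(k,k)$ is finite-dimensional, then $\mathfrak h$ is finitely presented.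

*Proof.* Since $T_+=T\otimes G$, we have $T_+/IT_+=U\otimes G$, and $0\to I/IT_+\to U\otimes G\to U_+\to0$ is exact. Applying $k\otimes_U-$ gives $0\to\mathrm{Tor}^U_1(k,U_+)\to I/(T_+I+IT_+)\to G$, and $\mathrm{Tor}_1^U(k,U_+)=\mathrm{Tor}_2^U(k,k)$.

If $\mathrm{Tor}_2^U(k,k)$ is finite-dimensional, so is $I/(T_+I+IT_+)$. Let $K=\ker(L(G)\to\mathfrak h)$. Since $I$ is generated by $K$, $I=K+T_+I+IT_+$, so some finite homogeneous set $K_0\subseteq K$ spans $I$ modulo $T_+I+IT_+$. By induction on the degree, $I=(K_0)$. Let $K'$ be the restricted ideal of $L(G)$ generated by $K_0$. Then $u(L(G)/K')=T/(K_0)=U=u(\mathfrak h)$, so $L(G)/K'\to\mathfrak h$ is injective, and it is onto. $\square$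

**Abelian test.** Take $k=\mathbb F_p$ and $R=\Lambda^2V$, so $u(\mathfrak g)=\mathrm{Sym}(V)$. The algebra is Bloch–Kato: $u(\langle W\rangle)=\mathrm{Sym}(W)$ has $\mathrm{Ext}=\Lambda(W^*)$. Here $\varphi:x\mapsto x^{[p]}$ is $\mathbb F_p$-linear, $\mathfrak g$ has basis $x_j^{p^i}$, and so $\mathfrak g$ is a free $\mathbb F_p[\varphi]$-module of rank $\dim V$. A restricted subalgebra is a submodule, hence free with a finite basis $g_1,\dots,g_m$ ($\mathbb F_p[\varphi]$ is a principal ideal domain). It is presented by $g_1,\dots,g_m$ with relations $[g_i,g_j]$. The guess holds.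

**Free test.** Take $\mathfrak g=L(V)$. It is Bloch–Kato: $\langle W\rangle=L(W)$ has $\mathrm{Ext}=k\oplus W^*$ with zero products. Let $\mathfrak h$ be homogeneous and finitely generated. The resolution $0\to V\otimes T(V)\to T(V)\to k\to0$ is free over $u(\mathfrak h)$ by (F1), so $\mathrm{Tor}_2^{u(\mathfrak h)}(k,k)=0$ and $\mathfrak h$ is finitely presented by Lemma 1. The guess holds again for such $\mathfrak h$.

The guess is nevertheless wrong.

**Theorem 1.** For every prime $p$ there is a Bloch–Kato restricted Lie algebra $\mathfrak g$ over $\mathbb F_p$ (finitely presented, with $\mathrm{Ext}^i_{u(\mathfrak g)}(\mathbb F_p,\mathbb F_p)=0$ for $i\ge3$) and a finitely generated, even homogeneous, restricted subalgebra $\mathfrak h\subseteq\mathfrak g$ that is not finitely presented.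

Sections 2–7 prove it. Sections 8 and 9 prove two complements: a classification of the case of alternating relations with $\mathrm{Ext}^3=0$, and a theorem saying that the guess does hold for homogeneous subalgebras when $p$ is odd and $\dim\mathfrak g_1\le p+1$.

## 2. Turning left ideals into subalgebras by a free product

Subalgebras are hard to control and left ideals of an enveloping algebra are modules, so we first translate. Let $\mathfrak g_0=\mathfrak g(V_0,R)$ and $A=u(\mathfrak g_0)$. For a finite-dimensional space $Z$ let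
$$\bar F=\mathfrak g(V_0\oplus Z,R),$$
the coproduct (free product) of $\mathfrak g_0$ and $L(Z)$. Grade it by $Z$-degree: $V_0$ has degree $0$ and $Z$ degree $1$; write $\bar F_{(i)}$ for the pieces. The map $\mathrm{ad}:\mathfrak g_0\to\mathrm{End}(\bar F)$ is a restricted homomorphism, so $A$ acts on $\bar F$; write $a\cdot g$.

**Lemma 2.** $\bar F_{(0)}=\mathfrak g_0$, and $A\otimes Z\to\bar F_{(1)}$, $a\otimes\varepsilon\mapsto a\cdot\varepsilon$, is bijective.

*Proof.* By (1.1), $\bar F_{(0)}$ is spanned by powers of Lie monomials in $V_0$, so it is the image of $\mathfrak g_0$; and $\mathfrak g_0\to\bar F$ is injective because $Z\mapsto0$ defines a retraction.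

*Onto.* A power $m^{[p]^i}$ has $Z$-degree $p^i\deg m$, so degree $1$ forces $i=0$ and $m$ linear in $Z$. By induction on length, such an $m$ is a combination of elements $\mathrm{ad}x_1\cdots\mathrm{ad}x_r(\varepsilon)$ with $x_i\in V_0$: up to sign $m=[m',m'']$ with $m''$ linear in $Z$ and $m'$ a Lie monomial in $V_0$, and $\mathrm{ad}\,m'$ is a commutator polynomial in operators $\mathrm{ad}\,x$ by the Jacobi identity.

*Injective.* Let $M'=A\otimes Z$, a left $A$-module, with right action of $A$ through the augmentation. In the ring $A\oplus M'$ with $M'^2=0$ we have, for $x\in\mathfrak g_0$ and $m\in M'$,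
$$[x,m]=xm,\qquad (x+m)^p=x^p+x^{p-1}m,$$
since $mx=0$, so that among the words with exactly one letter $m$ only $x^{p-1}m$ survives, and words with two or more letters $m$ vanish. So $\mathfrak g_0\oplus M'$ is a restricted Lie subalgebra. The universal property gives a homomorphism $\bar F\to\mathfrak g_0\oplus M'$, the identity on $\mathfrak g_0$, with $\varepsilon\mapsto1\otimes\varepsilon$. It sends $a\cdot\varepsilon$ to $a\otimes\varepsilon$, so $a\otimes\varepsilon\mapsto a\cdot\varepsilon$ is injective. $\square$

Take $Z=ke$ and write $\mathfrak g=\bar F$; then $\mathfrak g_{(1)}\cong A$ via $a\cdot e\leftrightarrow a$.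

**Proposition 3.** Let $J\subseteq A$ be a left ideal generated by homogeneous elements $j_1,\dots,j_s$, and let $\mathfrak h\subseteq\mathfrak g$ be the restricted subalgebra generated by $V_0$ and $j_1\cdot e,\dots,j_s\cdot e$. If $\mathfrak h$ is finitely presented, then $J$ is a finitely presented $A$-module.

*Proof.* **Step 1: the low-degree parts of $\mathfrak h$.** We identify what $\mathfrak h$ sees of $J$. The subalgebra is homogeneous for both gradings. By (1.1), as in Lemma 2, $\mathfrak h_{(0)}=\langle V_0\rangle=\mathfrak g_0$, and $\mathfrak h_{(1)}=\sum_iA\cdot(j_i\cdot e)=J\cdot e\cong J$.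

**Step 2: fixing the generators.** We need a finite presentation on the *given* generators. If $\mathfrak h=\langle X\mid r\rangle$ finitely and $Y'$ is another finite generating set, write $y=w_y(X)$ and $x=u_x(Y')$ in $\mathfrak h$. Then $\mathfrak h=\langle Y'\mid r(u(Y')),\ y=w_y(u(Y'))\rangle$: call the right side $\mathfrak h'$; there is a surjection $\mathfrak h'\to\mathfrak h$, and $x\mapsto u_x(Y')$ defines $\mathfrak h\to\mathfrak h'$; the composite $\mathfrak h'\to\mathfrak h\to\mathfrak h'$ sends $y$ to $w_y(u(Y'))=y$, so $\mathfrak h'\to\mathfrak h$ is injective.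

So let $F=L(V_0\oplus Z)$, $Z$ with basis $\varepsilon_1,\dots,\varepsilon_s$, and let $\pi:F\to\mathfrak h$ be the identity on $V_0$ with $\pi(\varepsilon_i)=j_i\cdot e$. Then $K=\ker\pi$ is generated as a restricted ideal by a finite set $S$. Since $\pi$ takes $Z$-degree to $e$-degree, $K$ is homogeneous for the $Z$-degree, and we may replace $S$ by its homogeneous components: $S=S_0\cup S_1\cup S_{\ge2}$.

**Step 3: removing degree $0$.** We pass to $\bar F$, where Lemma 2 applies. We have $F_{(0)}=L(V_0)$ and $K_{(0)}=\ker(L(V_0)\to\mathfrak g_0)$, so $F$ modulo the restricted ideal generated by $K_{(0)}$ is $\bar F$. The image $\bar K$ of $K$ in $\bar F$ is the restricted ideal generated by the images $\bar S_1\cup\bar S_{\ge2}$, and it is the kernel of $\bar F\to\mathfrak h$.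

**Step 4: degree $1$ is a finitely generated module.** We show $\bar K_{(1)}=A\cdot\bar S_1$. The subspace $A\cdot\bar S_1+\bar F_{(\ge2)}$ is a restricted ideal: it is stable under $\mathrm{ad}\,\mathfrak g_0$; brackets with elements of degree $\ge1$ land in degree $\ge2$; and the $p$-th power of an element with components in degrees $\ge1$ has components only in degrees $\ge p\ge2$. It contains $\bar S_1\cup\bar S_{\geq 2}$, hence $\bar K$, so $\bar K_{(1)}\subseteq A\cdot\bar S_1$. The reverse inclusion is clear.

**Step 5: conclusion.** Under $\bar F_{(1)}\cong A\otimes Z=A^s$ and $\mathfrak h_{(1)}\cong J$, the map $\bar F_{(1)}\to\mathfrak h_{(1)}$ is $a\otimes\varepsilon_i\mapsto aj_i$. Its kernel $\bar K_{(1)}$ is finitely generated, so $J$ is finitely presented. $\square$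

It remains to find $\mathfrak g_0$ whose enveloping algebra has a finitely generated homogeneous left ideal that is not finitely presented, *with $\mathfrak g$ Bloch–Kato*.

## 3. Ideals cut out by a linear functional, and the product of two free algebras

For $\lambda\in V^*$ put $i_\lambda(v\wedge w)=\lambda(v)w-\lambda(w)v$. This is $\lambda\otimes1$ restricted to $\Lambda^2V$. Then $i_\lambda\Lambda^2V\subseteq\ker\lambda$, and
$$i_\lambda\omega=0\iff\omega\in\Lambda^2\ker\lambda:\tag{3.1}$$
for $\lambda\ne0$ write $V=\ker\lambda\oplus kx$ with $\lambda(x)=1$ and $\omega=x\wedge a+\omega'$ with $a\in\ker\lambda$, $\omega'\in\Lambda^2\ker\lambda$; then $i_\lambda\omega=a$.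

Let $U=U(V,R)$ and $0\ne\lambda\in V^*$. Since $k[t]$ is commutative, $v\mapsto\lambda(v)t$ defines a graded surjection $U\to k[t]$; let $J$ be its kernel. From $0\to J\to U\to k[t]\to0$ and $J\subseteq U_+$ we get
$$\mathrm{Tor}_1^U(k,k[t])=J/U_+J,\qquad \mathrm{Tor}_1^U(k,J)=\mathrm{Tor}_2^U(k,k[t]).\tag{3.2}$$
Suppose that $0\to R\otimes U\to V\otimes U\to U\to k\to0$ is exact. Tensoring the resolution with $k[t]$, we see that in internal degree $j\ge2$ these Tor groups are the homology of $R\to V\to k$, where the second map is $\lambda$ and the first is $v\wedge w\mapsto\lambda(w)v-\lambda(v)w$, that is, $-i_\lambda$. So for $j\ge2$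
$$\mathrm{Tor}_1^U(k,k[t])_j=\ker\lambda/i_\lambda R,\qquad\mathrm{Tor}_2^U(k,k[t])_j=R\cap\Lambda^2\ker\lambda,\tag{3.3}$$
independently of $j$. Hence $J$ is finitely generated iff $i_\lambda R=\ker\lambda$. If moreover $R\cap\Lambda^2\ker\lambda\ne0$, then $\mathrm{Tor}_1^U(k,J)$ is infinite-dimensional and $J$ is not finitely presented, by (F4).

**Example 4 (two free algebras).** Let $V$ have basis $x_1,x_2,y_1,y_2$ and $R=\mathrm{span}\{x_i\wedge y_j\}$. Then $U=k\langle x_1,x_2\rangle\otimes k\langle y_1,y_2\rangle$ has $h_U=1/(1-2z)^2=1/(1-4z+4z^2)$. By (F2) the Hilbert series of $\ker(R\otimes U\to V\otimes U)$ is $h_U(1-4z+4z^2)-1=0$, so the resolution hypothesis holds. Let $\lambda(x_1)=\lambda(y_1)=1$, $\lambda(x_2)=\lambda(y_2)=0$. Then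
$$i_\lambda(x_1\wedge y_1)=y_1-x_1,\quad i_\lambda(x_1\wedge y_2)=y_2,\quad i_\lambda(x_2\wedge y_1)=-x_2,\quad i_\lambda(x_2\wedge y_2)=0 .$$
So $i_\lambda R=\ker\lambda$ and $R\cap\Lambda^2\ker\lambda=k\,x_2\wedge y_2\neq 0$: the ideal $J$ is finitely generated and not finitely presented. By Proposition 3, the free product of this algebra with $L(ke)$ has a finitely generated subalgebra that is not finitely presented.

This is not a counterexample, because *the algebra is not Bloch–Kato*. Put $c=x_1-y_1$ and $W=\ker\lambda=\mathrm{span}(c,x_2,y_2)$, so $R_W=k\,x_2\wedge y_2$. If $\mathrm{Ext}_{u(\langle W\rangle)}(k,k)$ were quadratic, it would be generated by $\mathrm{Ext}^1=W^*$, which has internal degree $1$, so $\mathrm{Ext}^2=\mathrm{Ext}^{2,2}$. By Lemma 1 (with $G=W$, where the map to $G$ is zero because there are no relations in degree $1$) the relations would be generated in degree $2$, so $u(\langle W\rangle)$ would be $T(W)/(x_2\wedge y_2)$, which has as basis the words without subword $y_2x_2$. But $[c,x_2]=[x_1,x_2]$ and $[c,y_2]=-[y_1,y_2]$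 commute in $\mathfrak g(V,R)$, while in $T(W)/(x_2\wedge y_2)$, with $X=x_2$, $Y=y_2$,
$$[[c,X],[c,Y]]=cXcY-XccY+XcYc-cYcX+YccX-YcXc\neq0$$
(the terms $-cXYc+cYXc$ cancel). A contradiction. Adding a free generator $e$ keeps $\langle W\rangle$ as a subalgebra, so the free product is not Bloch–Kato either.

## 4. A condition on the relations that implies Bloch–Kato

In Example 4 the trouble sat at a functional with $R\cap\Lambda^2(i_\lambda R)\neq0$. Consider the opposite condition on $(V,R)$, $R\subseteq\Lambda^2V$:
$$(*)\qquad R\cap\Lambda^2(i_\lambda R)=0\quad\text{for all }0\ne\lambda\in V^*.$$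

**Examples.** If $\dim R=1$, then $\dim i_\lambda R\le1$ and $(*)$ holds. Next let $V$ have basis $x,y,z$ and $R=\mathrm{span}(x\wedge y,x\wedge z)$. If $\lambda(x)=0$ then $i_\lambda R\subseteq kx$. If $\lambda(x)=1$ then $i_\lambda R$ is spanned by $y-\lambda(y)x$ and $z-\lambda(z)x$, whose wedge has a nonzero $y\wedge z$-component and is not in $R$. So $(*)$ holds. For $\dim V=3$ and $R=\Lambda^2V$ condition $(*)$ fails, since $i_\lambda R=\ker\lambda$; this algebra is Bloch–Kato, at least over $\mathbb F_p$, by the abelian test. So $(*)$ is sufficient, as we now prove, but not necessary in general.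

**Proposition 5.** Assume $(*)$; let $n=\dim V$, $r=\dim R$, $U=U(V,R)$.

1. $0\to R\otimes U\to V\otimes U\to U\to k\to0$ is exact and $h_U=1/(1-nz+rz^2)$.
2. For every subspace $W\subseteq V$, $U(W,R_W)\to U(V,R)$ is injective; hence $\langle W\rangle=\mathfrak g(W,R_W)$.
3. $\mathfrak g(V,R)$ is Bloch–Kato, and $\mathrm{Ext}^i_{u(\langle W\rangle)}(k,k)=0$ for all $W$ and $i\ge3$.

*Proof.* **Step 1: heredity.** To run an induction we need $(*)$ for $(W,R_W)$. Extend $\mu\in W^*\setminus0$ to $\lambda\in V^*$; then $R_W\cap\Lambda^2(i_\mu R_W)\subseteq R\cap\Lambda^2(i_\lambda R)=0$.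

**Step 2: set-up.** We prove (1) and (2) by induction on $n$; $n=0$ is trivial. We split off one generator. Let $W$ be a hyperplane, $V=W\oplus kx$, $\lambda|_W=0$, $\lambda(x)=1$. Put $D=i_\lambda R\subseteq W$, $a=\dim D$, $r_W=\dim R_W$. By (3.1) the kernel of $i_\lambda$ on $R$ is $R_W$, so $r=r_W+a$, and for each $s\in D$ there is an element $x\wedge s-\varphi(s)\in R$ with $\varphi(s)\in\Lambda^2W$. In $U$ this says
$$[x,s]=\varphi(s)\in\text{image of }U(W,R_W)\qquad(s\in D).\tag{4.1}$$
Let $U_m=U(W,R_W)$ and $h_m=h_{U_m}$. By $(*)$, $R_W\cap\Lambda^2D=0$, so by induction, (2) for $D\subseteq W$ says that the subalgebra $P$ of $U_m$ generated by $D$ is the tensor algebra $T(D)$, with $h_P=1/(1-az)$. By (F1), $U_m=C\otimes P$ as a right $P$-module, with $C\ni1$ a graded subspace and $h_C=h_m/h_P$.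

**Step 3: upper bound for $h_U$.** We show that $U$ is spanned by products $c_1xc_2x\cdots c_jx\,u$ with $c_i\in C$, $u\in U_m$. Products below are of images in $U$. Let $\Sigma_j=\sum_{i\le j}(Cx)^iU_m$, so $\Sigma_j=U_m+Cx\Sigma_{j-1}$. For $s\in P$ the commutator $[x,s]$ lies in the image of $U_m$: for $s\in D$ by (4.1), and then by $[x,ss']=[x,s]s'+s[x,s']$.

We claim $U_m\Sigma_j\subseteq\Sigma_j$, by induction on $j$; $j=0$ is clear. For $u\in U_m$, $c\in C$, $\xi\in\Sigma_{j-1}$ write $uc=\sum c's$ with $c'\in C$, $s\in P$. Then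
$$ucx\xi=\sum\big(c'x(s\xi)-c'[x,s]\xi\big),$$
and $s\xi$, $c'[x,s]\xi\in\Sigma_{j-1}$ by induction, so $ucx\xi\in\Sigma_j$. Also $x\Sigma_j\subseteq\Sigma_{j+1}$ because $1\in C$. So $\bigcup_j\Sigma_j$ is a left ideal containing $1$, that is, all of $U$. Hence
$$\bigoplus_{j\ge0}(C\otimes kx)^{\otimes j}\otimes U_m\longrightarrow U\tag{4.2}$$
is surjective, and coefficientwise $h_U\le f:=h_m/(1-zh_C)$. By induction $1/h_m=1-(n-1)z+r_Wz^2$, so
$$1/f=1/h_m-z/h_P=1-(n-1)z+r_Wz^2-z(1-az)=1-nz+rz^2 .$$

**Step 4: lower bound, and equality.** We compare with (F2). Let $\kappa(z)\ge0$ be the Hilbert series of $\ker(R\otimes U\to V\otimes U)$. The Euler characteristic of the exact sequence gives $h_U(1-nz+rz^2)=1+\kappa$, that is, $h_U=f+f\kappa\ge f$, since $f$ and $\kappa$ have nonnegative coefficients. With Step 3, $h_U=f$ and $f\kappa=0$; as $f(0)=1$, $\kappa=0$. This is (1). Moreover (4.2) is a surjection of spaces with the same Hilbert series, so it is bijective; its part $j=0$ shows that $U_m\to U$ is injective. This is (2) for hyperplanes; a smaller $W$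 lies in a hyperplane $W'$, and induction applies to $W\subseteq W'$, as $(R_{W'})_W=R_W$. Finally $\mathfrak g(W,R_W)\to\mathfrak g(V,R)$ has image $\langle W\rangle$ and is injective, because it is so on enveloping algebras and $\mathfrak g\subseteq u(\mathfrak g)$.

**Step 5: Bloch–Kato.** A restricted subalgebra generated by elements of degree $1$ is some $\langle W\rangle=\mathfrak g(W,R_W)$. By (1) for $(W,R_W)$, $k$ has a linear free resolution of length $\le2$ over $u(\langle W\rangle)$. By (F3), $\mathrm{Ext}_{u(\langle W\rangle)}(k,k)$ is the quadratic algebra $U(W,R_W)^!$, and it vanishes in degrees $\ge3$. $\square$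

**Where functionals to $k$ stop working.** Assume $(*)$ and let $0\ne\lambda\in V^*$ be such that the ideal $J$ of Section 3 is finitely generated. By (3.3), $i_\lambda R=\ker\lambda$. Then $R\cap\Lambda^2\ker\lambda=R\cap\Lambda^2(i_\lambda R)=0$, so $\mathrm{Tor}_1^U(k,J)=\mathrm{Tor}_2^U(k,k[t])$ vanishes in degrees $\ge2$; in degrees $<2$ it vanishes because $R$ has degree $2$. So $J$ is free on finitely many generators. Under $(*)$, no functional $V\to k$ gives the ideal that we need.

## 5. Functionals with values in an extension field, and the choice of relations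

Condition $(*)$ tests only functionals with values in $k$. For $k=\mathbb F_p$ we may take a $k$-linear map $\lambda:V_0\to E$ into a finite extension field $E$; then $(*)$ says nothing directly about $\lambda$. We shall want, with subscript $E$ for $\otimes_kE$ and $i_\lambda$ extended $E$-linearly,
$$i_\lambda R_E=\ker\lambda_E,\qquad \ker(i_\lambda|_{R_E})\ne0.\tag{5.1}$$
As $\dim_E\ker\lambda_E=\dim V_0-1$ for $\lambda\neq 0$, this forces $\dim R\ge\dim V_0$. The construction uses that a map $T\to k$ kills many vectors, whereas an injective map $T\to E$ kills none.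

From now on $k=\mathbb F_p$, $d\ge3$, $E=\mathbb F_{p^d}$, and $T:=E$ as a $d$-dimensional $k$-space. Let $\Omega\subset T\setminus0$ be a finite set of pairwise non-proportional vectors spanning $T$ such that **every hyperplane of $T$ contains at least two elements of $\Omega$**. For instance, take one vector from each line of $T$: a hyperplane has dimension $d-1\ge2$, so it contains at least $p+1$ lines.

Let $Y$ be a $k$-space with basis $y_1,\dots,y_d$, let $k^\Omega$ have basis $(\delta_v)_{v\in\Omega}$, and put
$$B:=(Y\otimes k^\Omega)/(Y\otimes\mathbf 1),\quad\mathbf 1=\sum_{v\in\Omega}\delta_v,\qquad b_v(y):=[y\otimes\delta_v],\qquad\sum_{v\in\Omega}b_v(y)=0 .$$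
So $\dim B=(|\Omega|-1)d$. Two consequences of the definition are used repeatedly:
$$\textstyle\sum_vb_v(y_v)=0\iff\text{all }y_v\ (v\in\Omega)\text{ are equal},\tag{5.2}$$
and hence, for a proper subset $\Omega'\subsetneq\Omega$, the map $\bigoplus_{v\in\Omega'}Y\to B$, $(y_v)\mapsto\sum b_v(y_v)$, is injective. Let
$$V_0=T\oplus B,\quad V=V_0\oplus ke,\quad R=\mathrm{span}\{v\wedge b_v(y):v\in\Omega,\ y\in Y\}\subseteq T\wedge B\cong T\otimes B,$$
$$\mathfrak g:=\mathfrak g(V,R),\qquad\mathfrak g_0:=\mathfrak g(V_0,R),\qquad A:=u(\mathfrak g_0)=U(V_0,R).$$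

**The dimension of $R$.** The given spanning elements of $R$ are independent. Suppose $\sum_vv\otimes b_v(y_v)=0$. For every $f\in T^*$, $\sum_vb_v(f(v)y_v)=0$, so by (5.2) $f(v)y_v$ is independent of $v$. Given $v$, pick $v'\in\Omega\setminus\{v\}$ and $f$ with $f(v')=0\ne f(v)$; then $f(v)y_v=f(v')y_{v'}=0$, so $y_v=0$. Hence
$$\dim R=|\Omega|d=d+(|\Omega|-1)d=\dim V_0 .\tag{5.3}$$
This explains $\dim Y=d$: with $\dim Y=m$ the same count gives $\dim R-(\dim V_0-1)=m-d+1$, and (5.1) needs this to be at least $1$.

**Proposition 6.** $(V,R)$ satisfies $(*)$. So $\mathfrak g$ is Bloch–Kato, $\mathfrak g_0=\langle V_0\rangle$, and $\mathfrak g$ is the free product of $\mathfrak g_0$ and the free restricted Lie algebra on $e$.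

*Proof.* Let $0\ne\lambda\in V^*$, $l=\lambda|_T$, $\beta=\lambda|_B$, and
$$\mathcal A=i_\lambda R=\mathrm{span}\{l(v)b_v(y)-\beta(b_v(y))v\},\qquad\omega\in R\cap\Lambda^2\mathcal A .$$
We must show $\omega=0$. If $l=0$, then $\mathcal A\subseteq T$ and $\omega\in\Lambda^2T\cap(T\wedge B)=0$. Let now $l\ne0$, $L=\ker l$, $\Omega_0=\Omega\cap L$, $\Omega_1=\Omega\setminus\Omega_0$. By hypothesis $|\Omega_0|\ge2$.

**Step 1: the shape of $\mathcal A$.** We separate the generators with $l(v)\ne0$ from those with $l(v)=0$. As $\Omega_1$ is a proper subset, the sum $P:=\sum_{v\in\Omega_1}b_v(Y)$ is direct, and there is a linear $\theta:P\to T$ with $\theta(b_v(y))=-l(v)^{-1}\beta(b_v(y))v$. Then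
$$\mathcal A=G\oplus Q,\quad G=\{u+\theta(u):u\in P\},\quad Q=\mathrm{span}\{\beta(b_v(y))v:v\in\Omega_0,\,y\in Y\}\subseteq L;$$
the sum is direct because $G\cap T=0$.

**Step 2: $\omega\in L\otimes P$ inside $T\otimes B$.** We compare components in $\Lambda^2(T\oplus B)=\Lambda^2T\oplus(T\wedge B)\oplus\Lambda^2B$. Write $\omega=\gamma+\sum_jg_j\wedge q_j+\kappa$ with $\gamma\in\Lambda^2G$, $g_j=u_j+\theta(u_j)\in G$, $q_j\in Q$, $\kappa\in\Lambda^2Q$. The $\Lambda^2B$-component of $\omega\in T\wedge B$ is $0$; it equals the image of $\gamma$ under $\Lambda^2G\cong\Lambda^2P\subseteq\Lambda^2B$. So $\gamma=0$. Then the $T\wedge B$-component of the right side is $\sum u_j\wedge q_j$. As $\omega\in T\wedge B$, we get $\omega=\sum u_j\wedge q_j$, with $q_j\in L$ and $u_j\in P$.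

**Step 3: $\omega=0$.** Now we use that $\omega\in R$: write $\omega=\sum_{v\in\Omega}v\otimes b_v(y_v)$. Applying $l\otimes1$, which kills $L\otimes P$, gives $\sum_{v\in\Omega_1}b_v(l(v)y_v)=0$; the sum $P$ is direct, so $y_v=0$ for $v\in\Omega_1$. Hence $\omega=\sum_{v\in\Omega_0}v\otimes b_v(y_v)$. For $f\in L^*$, $f\otimes1$ gives $\sum_{v\in\Omega_0}f(v)b_v(y_v)\in P$. As
$$B/P\cong(Y\otimes k^{\Omega_0})/(Y\otimes\mathbf 1_{\Omega_0}),$$
all $f(v)y_v$ with $v\in\Omega_0$ coincide. Given $v_0\in\Omega_0$, choose $v_1\in\Omega_0\setminus\{v_0\}$, which is possible because $|\Omega_0|\ge2$, and $f\in L^*$ with $f(v_1)=0\ne f(v_0)$, which is possible because $v_0,v_1$ are not proportional. Then $f(v_0)y_{v_0}=f(v_1)y_{v_1}=0$, so $y_{v_0}=0$. Hence $\omega=0$.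

The remaining claims follow from Proposition 5 and $R\subseteq\Lambda^2V_0$. $\square$

## 6. A finitely generated left ideal of $A$ that is not finitely presented

Choose $v_1,\dots,v_d\in\Omega$ forming a $k$-basis of $T$. Define a $k$-linear $\lambda:V_0\to E$ by $\lambda|_T=\mathrm{id}$ (recall $T=E$) and $\lambda|_B=\beta$, where $\beta(b_v(y_i))=\gamma_i(v)$ and
$$\gamma_i(v_i)=1,\quad\gamma_i(v_d)=-1,\quad\gamma_i=0\text{ elsewhere}\quad(i\le d-1),\qquad\gamma_d=0 .$$
This is well defined because $\sum_v\gamma_i(v)=0$. As $E[t]$ is commutative, $v\mapsto\lambda(v)t$ defines a graded ring homomorphism $\chi:A\to E[t]$. Its image is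
$$M=k\oplus\bigoplus_{i\ge1}Et^i,$$
since $\lambda(V_0)=E$. Let $J=\ker\chi$, so $M=A/J$ as left $A$-modules.

**Proposition 7.** $J$ is a finitely generated left ideal (generated in degrees $1,2$) which is not finitely presented as a left $A$-module.

*Proof.* **Step 1: the complex.** We compute $\mathrm{Tor}^A_\bullet(k,M)$. Condition $(*)$ holds for $(V_0,R)$ by heredity, so Proposition 5(1) gives a free resolution of the right module $k$, and $\mathrm{Tor}^A_\bullet(k,M)$ is the homology of
$$0\to R\otimes M\to V_0\otimes M\to M,\qquad(v\otimes w)\otimes m\mapsto v\otimes wm,\quad v\otimes m\mapsto vm .$$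
In internal degree $j\ge3$ the pieces $M_{j-2},M_{j-1},M_j$ are copies of $E$, on which $v\in V_0$ acts as multiplication by $\lambda(v)$. Up to sign the complex is
$$R_E\xrightarrow{\ i_\lambda\ }(V_0)_E\xrightarrow{\ \lambda_E\ }E,\qquad i_\lambda(v\wedge w)=w\otimes\lambda(v)-v\otimes\lambda(w).$$

**Step 2: $D:=i_\lambda R_E$ equals $\ker\lambda_E$.** This gives the first half of (5.1). We have $\lambda_E(i_\lambda(v\wedge w))=\lambda(w)\lambda(v)-\lambda(v)\lambda(w)=0$, so $D\subseteq\ker\lambda_E$, and $\dim_E\ker\lambda_E=\dim V_0-1=\dim B+d-1$. Next,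
$$i_\lambda(v\wedge b_v(y))=b_v(y)\otimes\lambda(v)-v\otimes\beta(b_v(y)),$$
and $\lambda(v)\in E^\times$ for *every* $v\in\Omega$; so $D$ projects onto $B_E$. We look for elements of $D$ in $T_E$. For $i\le d-1$, using $\sum_vb_v(y_i)=0$,
$$\sum_{v\in\Omega}\lambda(v)^{-1}i_\lambda(v\wedge b_v(y_i))=-\sum_{v\in\Omega}v\otimes\gamma_i(v)\lambda(v)^{-1}=-v_i\otimes\lambda(v_i)^{-1}+v_d\otimes\lambda(v_d)^{-1}.$$
These $d-1$ elements of $D\cap T_E$ are $E$-independent, because the $v_i\otimes1$ form an $E$-basis of $T_E=T\otimes_kE$. So $\dim_ED\ge\dim B+d-1$, and $D=\ker\lambda_E$.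

**Step 3: reading off the result.** By Step 2, $\mathrm{Tor}_1^A(k,M)$ vanishes in degrees $\ge3$. By (5.3), $\dim_E\ker(i_\lambda|_{R_E})=\dim V_0-(\dim V_0-1)=1$, so $\mathrm{Tor}_2^A(k,M)\ne0$ in *every* degree $\ge3$. As in (3.2), $J/A_+J=\mathrm{Tor}_1^A(k,M)$, which is finite-dimensional and lives in degrees $1,2$; by (F4), $J$ is generated by finitely many elements of degrees $1,2$. And $\mathrm{Tor}_1^A(k,J)=\mathrm{Tor}_2^A(k,M)$ is infinite-dimensional, so $J$ is not finitely presented, by (F4). $\square$

## 7. Proof of Theorem 1, and the number of generators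

*Proof of Theorem 1.* By Propositions 5 and 6, $\mathfrak g$ is Bloch–Kato, finitely presented by construction, and $\mathrm{Ext}^i=0$ for $i\ge3$; and it is the free product of $\mathfrak g_0$ and $L(ke)$. Let $j_1,\dots,j_s$ be homogeneous generators of the ideal $J$ of Proposition 7, and let $\mathfrak h$ be generated by $V_0$ and $j_1\cdot e,\dots,j_s\cdot e$. It is finitely generated and homogeneous. If it were finitely presented, Proposition 3 would make $J$ finitely presented, contradicting Proposition 7. $\square$

**Number of generators.** We have $\dim\mathfrak g_1=|\Omega|d+1$. Two economical choices of $\Omega$ are as follows.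

* $d=3$: representatives of the lines lying in the union of the three coordinate planes. There are $3(p+1)-3=3p$ of them, since the three axes are counted twice. A plane $L$ meets each coordinate plane in at least a line. If $L$ contained only one line of the union, that line would lie in all three coordinate planes, whose intersection is $0$. So $L$ contains two. This gives $\dim\mathfrak g_1=9p+1$.
* $d=4$: $T=\Pi_1\oplus\Pi_2$ with $\dim\Pi_i=2$, and $\Omega$ represents the $2(p+1)$ lines in $\Pi_1\cup\Pi_2$. Every hyperplane meets both $\Pi_i$ nontrivially, and $\Pi_1\cap\Pi_2=0$, so it contains two of these lines. This gives $\dim\mathfrak g_1=8p+9$.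

Both sets span $T$.

## 8. Condition $(*)$ is exact when $\mathrm{Ext}^3=0$

In this section and the next, $k$ is any field of characteristic $p$, with "Bloch–Kato" defined as before. Let $\mathfrak g$ be Bloch–Kato, $V=\mathfrak g_1$, $n=\dim V$, $A=u(\mathfrak g)$. Since $\mathrm{Ext}_A(k,k)$ is generated by $\mathrm{Ext}^1=\mathrm{Ext}^{1,1}=V^*$, we have $\mathrm{Ext}^i=\mathrm{Ext}^{i,i}$. By Lemma 1 with $G=V$ the relations of $A$ are generated in degree $2$: $A=T(V)/(R)$ with $R=\ker(V\otimes V\to A_2)$; and $A$ is Koszul. We assume $R\subseteq\Lambda^2V$. This is automatic for $p$ odd: the ideal $\ker(T(V)\to A)$ is generated by $\ker(L(V)\to\mathfrak g)$, which is zero in degree $1$, and the degree-$2$ part of $L(V)$ is $\Lambda^2V$.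

Write $X=V^*$. The annihilator of $\Lambda^2V$ in $X\otimes X$ consists of the symmetric tensors. They are spanned by the $\lambda\otimes\lambda$, because $\lambda\otimes\mu+\mu\otimes\lambda=(\lambda+\mu)\otimes(\lambda+\mu)-\lambda\otimes\lambda-\mu\otimes\mu$. So
$$H:=\mathrm{Ext}_A(k,k)=A^!=\Lambda(X)/(R^\perp),\qquad R^\perp\subseteq\Lambda^2X=(\Lambda^2V)^*,$$
in every characteristic. Put $\mathrm{ann}\,\lambda=\{h:h\lambda=0\}$; as $H$ is graded-commutative, left and right annihilators agree. Write $H(\mathfrak k)=\mathrm{Ext}_{u(\mathfrak k)}(k,k)$. For $H=\Lambda(X)$ and $\lambda\ne0$, for example, $\mathrm{ann}\,\lambda=(\lambda)$.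

**Lemma 8.** Let $\mathfrak g$ be as above.

(a) For $W\subseteq V$: $u(\langle W\rangle)=U(W,R_W)$, and restriction $H\to H(\langle W\rangle)$ is surjective with kernel the ideal $(W^\perp)$.

(b) For $0\ne\lambda\in X$: $\mathrm{ann}\,\lambda=(D^\perp)$ with $D=i_\lambda R$, and $H/\mathrm{ann}\,\lambda\cong H(\langle D\rangle)$. In particular $\mathrm{ann}\,\lambda$ is generated in degree $1$.

*Proof.* (a) The algebra $\langle W\rangle$ is Bloch–Kato, so $u(\langle W\rangle)$, the subalgebra of $A$ generated by $W$, is quadratic and Koszul, with relations $R\cap(W\otimes W)=R\cap\Lambda^2W=R_W$. So $H(\langle W\rangle)=\Lambda(W^*)/(R_W^\perp)$. Restriction is an algebra homomorphism and is $X\to W^*=X/W^\perp$ in degree $1$, so it is onto. Moreover $H/(W^\perp)$ is $\Lambda(W^*)$ modulo the image of $R^\perp$ in $\Lambda^2W^*$. The annihilator of this image in $\Lambda^2W$ is $R\cap\Lambda^2W=R_W$, so the image is $R_W^\perp$, and $H/(W^\perp)=H(\langle W\rangle)$.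

(b) **Step 1: a module whose $\mathrm{Ext}$ is $\lambda H$.** Let $W=\ker\lambda$, $\mathfrak m=\langle W\rangle$, and let $K$ be the kernel in
$$0\to K\to A\otimes_{u(\mathfrak m)}k\to k\to0.\tag{8.1}$$
By Shapiro, $\mathrm{Ext}_A(A\otimes_{u(\mathfrak m)}k,k)=H(\mathfrak m)$, and the map from $H$ is restriction, which is onto by (a). So the long exact sequence gives isomorphisms
$$\delta:\mathrm{Ext}_A^{i-1}(K,k)\cong\ker(H^i\to H^i(\mathfrak m))=\lambda H^{i-1},$$
all in internal degree $i$ (here $W^\perp=k\lambda$).

**Step 2: identify $K$.** By Step 1 with $i=1,2$, $K$ has one generator, in degree $1$, and its relations are generated in degree $2$. So $K\cong(A/AD'')(-1)$ for some $D''\subseteq V$. As $A\otimes_{u(\mathfrak m)}k=A/AW$, we have $K=A_+/AW$, generated by the class of $x$, where $\lambda(x)=1$. Therefore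
$$D''=\{v:v\otimes x\in V\otimes W+R\}=(1\otimes\lambda)(R)=i_\lambda R=D:$$
if $v\otimes x-\rho\in V\otimes W$ with $\rho\in R$, apply $1\otimes\lambda$ to get $v=(1\otimes\lambda)\rho$, and conversely $\rho-(1\otimes\lambda)(\rho)\otimes x\in V\otimes\ker\lambda$; and $1\otimes\lambda=-i_\lambda$ on $\Lambda^2V$. So $K\cong(A\otimes_{u(\mathfrak a)}k)(-1)$ with $\mathfrak a=\langle D\rangle$.

**Step 3: compare two descriptions of $h\mapsto h\lambda$.** Let $g_0:K\to k$ be the map generating $\mathrm{Ext}^0_A(K,k)$. By Step 2 it is the counit $A\otimes_{u(\mathfrak a)}k\to k$, so under Shapiro $h\mapsto h\circ g_0$ is restriction $H\to H(\mathfrak a)$, which is onto with kernel $(D^\perp)$ by (a). On the other hand $\delta$ is, up to a sign depending only on the degree, Yoneda composition with the class of (8.1). So $\delta(h\circ g_0)=\pm h\,\delta(g_0)$, and $\delta(g_0)=c\lambda$ with $c\in k^\times$. As $\delta$ is injective, $h\circ g_0=0$ iff $h\lambda=0$. Hence $\mathrm{ann}\,\lambda=(D^\perp)$ and $H/\mathrm{ann}\,\lambda\cong H(\mathfrak a)$.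 $\square$

**Theorem 2.** For $R\subseteq\Lambda^2V$: $\mathfrak g(V,R)$ is Bloch–Kato with $\mathrm{Ext}^3=0$ if and only if $(*)$ holds.

*Proof.* "If" is Proposition 5. "Only if": for $0\ne\lambda\in X$, $H^3=0$ gives $H^2\subseteq\mathrm{ann}\,\lambda$. So by Lemma 8, $0=H^2(\langle i_\lambda R\rangle)=(R\cap\Lambda^2(i_\lambda R))^*$. $\square$

## 9. Few generators or infinite fields: homogeneous subalgebras are finitely presented

Call a connected graded algebra *graded-coherent* if every finitely generated graded submodule of a graded free left module of finite rank is finitely presented. By (F1), (F4) and Lemma 1, such a property of $u(\mathfrak g)$ bears on homogeneous subalgebras.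

**Theorem 3.** Let $\mathfrak g$ be Bloch–Kato over $k$ with $R\subseteq\Lambda^2V$ (automatic if $p$ is odd), and suppose $k$ is infinite or $n=\dim\mathfrak g_1\le|k|+1$. Let $\mathfrak g'$ be the restricted ideal generated by $[\mathfrak g,\mathfrak g]$. Then $\mathrm{Tor}_i^{u(\mathfrak g')}(k,k)=0$ for $i\ge2$, $u(\mathfrak g)$ is graded-coherent, and every finitely generated homogeneous restricted subalgebra $\mathfrak h$ is finitely presented; indeed all $\mathrm{Tor}_i^{u(\mathfrak h)}(k,k)$ are finite-dimensional.

*Proof.* **Step 1: a good functional.** *If $n\ge1$, there is $0\ne\lambda\in X$ with $(\mathrm{ann}\,\lambda)^i=\lambda H^{i-1}$ for all $i\ge2$.* It will split off one variable in Step 2; this is the only step that uses the size of $k$.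

Let $M(\lambda):X\to H^2$ be multiplication by $\lambda$, a matrix of linear forms in the coordinates of $\lambda$, and let $a$ be its generic rank. Since $\lambda^2=0$ identically, $a\le n-1$. Some $a\times a$ minor is a nonzero form of degree $a$, and $a\le|k|$ if $k$ is finite. Over an infinite field a nonzero polynomial does not vanish identically. A nonzero form of degree $\le q$ does not vanish identically on $\mathbb F_q^n$: in degree $<q$ every exponent is $<q$, so it is a nonzero reduced polynomial; in degree $q$, replace each $x_i^q$ by $x_i$, which changes no values and leaves the monomials distinct and with all exponents $<q$, so the reduced polynomial is nonzero. Hence there is $\lambda$ with $\operatorname{rank}M(\lambda)=a$, and $\lambda\ne0$ (automatic if $a\ge1$; if $a=0$ take any $\lambda\ne0$).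

Let $\mu\in\mathrm{ann}\,\lambda\cap X$ and $\nu\in X$. Over $k[[s]]$ the matrix $M(\lambda+s\nu)$ has rank $a$: its $(a+1)$-minors vanish identically, and some $a$-minor is nonzero at $s=0$. Its kernel $N\subseteq X[[s]]$ is free of rank $n-a$ and saturated ($s\xi\in N$ implies $\xi\in N$), so $N/sN$ embeds in $X$. The image lies in $\ker M(\lambda)$, which has the same dimension $n-a$; so it equals $\ker M(\lambda)\ni\mu$. Thus $\mu$ lifts to some $\mu+s\mu_1+\cdots\in N$, and the coefficient of $s$ in $(\lambda+s\nu)(\mu+s\mu_1+\cdots)=0$ gives $\nu\mu=-\lambda\mu_1\in\lambda X$. So $(\mathrm{ann}\,\lambda\cap X)\cdot X\subseteq\lambda X$. By Lemma 8(b), $\mathrm{ann}\,\lambda$ is generated by $\mathrm{ann}\,\lambda\cap X$, so $(\mathrm{ann}\,\lambda)^i\subseteq\lambda H^{i-1}$ for $i\ge2$. The reverse inclusion holds because $\lambda^2=0$.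

**Step 2: a Koszul-type complex.** We prove the vanishing that controls $\mathfrak g'$. Let $H_i=(H^i)^*$, $S=\mathrm{Sym}(V)$, and for $\mu\in X$ let $i_\mu:H_{i+1}\to H_i$ be dual to multiplication by $\mu$. Let $K(H)$ be the complex $S\otimes H_\bullet$ with $d=\sum_jx_j\otimes i_{x_j^*}$ for a basis $x_j$ of $V$; $d^2=0$ since the $x_j$ commute and the $i_\mu$ anticommute with $i_\mu^2=0$; the choice of basis does not matter. *Claim: its homology vanishes in degrees $i\ge2$.*

We use induction on $n$; for $n=0$, $H_i=0$ for $i\ge1$. Take $\lambda$ from Step 1, $W=\ker\lambda$, $V=W\oplus kx$, $\lambda(x)=1$. By Lemma 8(a), $H/(\lambda)=H(\langle W\rangle)$, and induction applies to the Bloch–Kato algebra $\langle W\rangle$. Let $S_W=\mathrm{Sym}(W)$, $S=S_W[x]$, $d=d_W+x\,i_\lambda$. On $H_i$ we have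
$$\ker i_\lambda=(\lambda H^{i-1})^\perp=(H/(\lambda))_i,\qquad i_\lambda(H_{i+1})=((\mathrm{ann}\,\lambda)^i)^\perp,$$
and these agree for $i\ge2$. On $S_W\otimes(H/(\lambda))_\bullet$ the operator $d_W$ is the differential of $K(H/(\lambda))$.

Let $\zeta=\sum_{j\le N}x^j\zeta_j$ be a cycle of degree $i\ge2$, $\zeta_j\in S_W\otimes H_i$. The coefficient of $x^{N+1}$ in $d\zeta$ gives $i_\lambda\zeta_N=0$, so $\zeta_N=i_\lambda\eta$ with $\eta\in S_W\otimes H_{i+1}$. If $N\ge1$, then $d(x^{N-1}\eta)=x^N\zeta_N+x^{N-1}d_W\eta$, so the cycle $\zeta-d(x^{N-1}\eta)$ has smaller $x$-degree. This reduces to $N=0$. Then $i_\lambda\zeta_0=0=d_W\zeta_0$, so $\zeta_0$ is a cycle of $K(H/(\lambda))$. By induction $\zeta_0=d_W\eta'$ with $\eta'\in S_W\otimes(H/(\lambda))_{i+1}$, and $i_\lambda\eta'=0$ gives $\zeta_0=d\eta'$.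

**Step 3: $\mathfrak g'$ and coherence.** We transfer the claim to modules. Since $R\subseteq\Lambda^2V$, $u(\mathfrak g/\mathfrak g')=T(V)/(\Lambda^2V)=S$, and $S=k\otimes_{u(\mathfrak g')}A$ as a right $A$-module. By (F1), $\mathrm{Tor}_i^{u(\mathfrak g')}(k,N)=\mathrm{Tor}_i^A(S,N)$ for left $A$-modules $N$. As $A$ is Koszul, $A\otimes H_\bullet$ with differential $a\otimes h\mapsto\sum_jax_j\otimes i_{x_j^*}h$ (up to signs depending on the degree) resolves $k$, so
$$\mathrm{Tor}_i^{u(\mathfrak g')}(k,k)=\mathrm{Tor}_i^A(S,k)=H_i(K(H))=0\qquad(i\ge2).$$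
Hence the minimal free resolution of the right $u(\mathfrak g')$-module $k$ has length $\le1$. If $N$ is a graded submodule of a bounded-below graded free $u(\mathfrak g')$-module $Q$, then $\mathrm{Tor}_1^{u(\mathfrak g')}(k,N)=\mathrm{Tor}_2^{u(\mathfrak g')}(k,Q/N)=0$, so $N$ is free by (F4).

Let $N$ be a finitely generated graded submodule of a free $A$-module of finite rank. That module is free over $u(\mathfrak g')$, so $N$ is too, and $\mathrm{Tor}_i^A(S,N)=\mathrm{Tor}_i^{u(\mathfrak g')}(k,N)=0$ for $i\ge1$. So if $P_\bullet\to N$ is a free $A$-resolution, $S\otimes_AP_\bullet$ is a free $S$-resolution of $S\otimes_AN$, and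
$$\mathrm{Tor}_i^A(k,N)=\mathrm{Tor}_i^S(k,S\otimes_AN).$$
This is finite-dimensional, because $S$ is Noetherian and $S\otimes_AN$ is finitely generated. For $i=1$ this says that $N$ is finitely presented. So $A$ is graded-coherent.

**Step 4: subalgebras.** We apply Step 3 to the left ideal of a subalgebra. Let $\mathfrak h$ be homogeneous and finitely generated; taking components, it has a finite set of homogeneous generators, and they generate the left ideal $A\mathfrak h$, because the augmentation ideal of $u(\mathfrak h)$ is generated by them as a left ideal. Now $A/A\mathfrak h=A\otimes_{u(\mathfrak h)}k$, so by (F1) $\mathrm{Tor}_i^{u(\mathfrak h)}(k,k)=\mathrm{Tor}_i^A(k,A/A\mathfrak h)$. For $i\ge2$ this is $\mathrm{Tor}_{i-1}^A(k,A\mathfrak h)$, for $i=1$ it is $A\mathfrak h/A_+\mathfrak h$, and for $i=0$ it is $k$. All are finite-dimensional by Step 3. By Lemma 1, $\mathfrak h$ is finitely presented. $\square$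

So over infinite fields of odd characteristic every finitely generated homogeneous restricted subalgebra of a Bloch–Kato restricted Lie algebra is finitely presented. Over $\mathbb F_p$ the Bloch–Kato condition tests only the finitely many $\mathbb F_p$-rational subspaces of $\mathfrak g_1$, and in Theorem 1 it is a functional with values in $\mathbb F_{p^d}$ that produces the failure.

**Corollary 9.** For $p$ odd, let $c(p)$ be the least $\dim\mathfrak g_1$ of a Bloch–Kato restricted Lie algebra $\mathfrak g$ over $\mathbb F_p$ having a finitely generated homogeneous restricted subalgebra that is not finitely presented. Then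
$$p+2\ \le\ c(p)\ \le\ \min(9p+1,\,8p+9),$$
so $c(p)$ grows exactly linearly in $p$.

*Proof.* The lower bound is Theorem 3 with $|k|=p$: for $\dim\mathfrak g_1\le p+1$ no such subalgebra exists. The upper bound is Theorem 1 with the two choices of $\Omega$ in Section 7. $\square$
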